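# Coincidences of division fields at primes $\ell\ge 5$ and the zeros of Cojocaru's constant

Throughout, $E$ is an elliptic curve over $\mathbb Q$ without complex multiplication (CM), and $G_{\mathbb Q}=\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$. Write $E[n]$ for the $n$-torsion in $E(\overline{\mathbb Q})$ and $\mathbb Q(E[n])$ for the $n$-division field. An element of $G_{\mathbb Q}$ fixes $\mathbb Q(E[n])$ exactly when it acts trivially on $E[n]$. For a prime $q$, $T_qE=\varprojlim E[q^n]\cong\mathbb Z_q^2$ is the Tate module; $G_q\subset \mathrm{GL}_2(\mathbb Z_q)$ and $G(q)\subset\mathrm{GL}_2(\mathbb F_q)$ are the images of $G_{\mathbb Q}$ on $T_qE$ and on $E[q]$. By the Weil pairing, $\det$ on $T_qE$ is the $q$-adic cyclotomic character $\chi_q$, so $\det:G_q\to\mathbb Z_q^*$ is onto. We write $[x,y]=xyx^{-1}y^{-1}$.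

## 1. Coincidences $\mathbb Q(E[j\ell])=\mathbb Q(E[j])$ when $\ell$ divides $j$

For every prime $\ell$ we have $\mathbb Q(E[j])\subset\mathbb Q(E[j\ell])$. We call the equality of these two fields a *coincidence*. Coincidences do occur for $\ell=2$: on $E:y^2=x(x-1)(x+2)$ all 2-torsion is rational, so $\mathbb Q(E[2])=\mathbb Q=\mathbb Q(E[1])$. This curve has no CM, since for $y^2=x(x-1)(x-\lambda)$ the $j$-invariant is $2^8(\lambda^2-\lambda+1)^3/(\lambda^2(\lambda-1)^2)$; at $\lambda=-2$ this is $2^8\cdot 7^3/36=64\cdot343/9$, not an integer, while CM $j$-invariants are algebraic integers.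

Can a coincidence occur for $\ell\ge5$? There is one case in which we can say no at once, namely $\ell\mid j$.

Recall the local structure at $\ell$. Let $I\subset G_{\mathbb Q}$ be an inertia group at $\ell$ and $P\subset I$ its wild inertia. $P$ is the normal Sylow pro-$\ell$ subgroup of $I$, and $I/P$ is procyclic of order prime to $\ell$. Since $\mathbb Q_\ell(\zeta_{\ell^\infty})/\mathbb Q_\ell$ is totally ramified, $\chi_\ell(I)=\mathbb Z_\ell^*$. The one fact about elliptic curves that we need now is part of (F5) in Section 3: *for $\ell\ge5$, $P$ acts trivially on $T_qE$ for every $q\neq\ell$.*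

**Proposition 1.1.** Let $\ell\ge5$ be a prime and $\ell\mid j$. Then $\mathbb Q(E[j\ell])\ne\mathbb Q(E[j])$.

*Proof.* Write $j=\ell^km$ with $k\ge1$, $\ell\nmid m$. Then $P$ acts trivially on $E[m]$.

**Step 1: find a wild element with known determinant.** $\chi_\ell(P)$ is a closed pro-$\ell$ subgroup of $\chi_\ell(I)=\mathbb Z_\ell^*$ of index prime to $\ell$, so $\chi_\ell(P)=1+\ell\mathbb Z_\ell$. Choose $\sigma\in P$ with $\chi_\ell(\sigma)=1+\ell$, and let $A\in\mathrm{GL}_2(\mathbb Z_\ell)$ be its image on $T_\ell E$. So $\det A=1+\ell$, and $A\bmod\ell$ has $\ell$-power order, that is, it is unipotent.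

**Step 2: a power of $\sigma$ is trivial on $E[\ell^k]$ but not on $E[\ell^{k+1}]$.** For $s\ge1$,
$$(1+\ell^sB)^\ell\equiv1+\ell^{s+1}B\pmod{\ell^{s+2}},\tag{1.1}$$
because the terms $\binom\ell i\ell^{si}B^i$ with $2\le i<\ell$ are divisible by $\ell^{1+2s}$, the last term by $\ell^{s\ell}$, and both exponents are at least $s+2$.

If $A\equiv1\bmod\ell$, write $A=1+\ell B$. From $1+\ell=\det A=1+\ell\,\mathrm{tr}B+\ell^2\det B$ we get $\mathrm{tr}\,B\equiv1$, so $B\not\equiv0\bmod\ell$. By (1.1), $A^{\ell^{k-1}}\equiv1+\ell^kB\bmod\ell^{k+1}$.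

Otherwise $A=1+X$ with $X\not\equiv0$ and $X^2\equiv0\bmod\ell$. Expand $A^\ell=1+\ell X+\sum_{i=2}^{\ell-1}\binom\ell iX^i+X^\ell$. The middle terms vanish mod $\ell^2$, and $X^\ell=X(X^2)^{(\ell-1)/2}\equiv0\bmod\ell^2$ because $(\ell-1)/2\ge2$. So $A^\ell=1+\ell B$ with $B\equiv X\not\equiv0\bmod\ell$, and (1.1) gives $A^{\ell^k}\equiv1+\ell^kB\bmod\ell^{k+1}$.

In both cases a power of $\sigma$ is trivial on $E[\ell^k]$ and on $E[m]$, hence on $E[j]$, but not on $E[\ell^{k+1}]\subset E[j\ell]$. $\square$

The hypothesis $\ell\ge 5$ entered the expansion of $A^\ell$. For $\ell=3$ the matrix $A=\begin{pmatrix}0&-1\\1&-1\end{pmatrix}$ is $1+X$ with $X^2=\begin{pmatrix}0&3\\-3&3\end{pmatrix}\equiv0\bmod3$, $X\not\equiv0$, and yet $A^3=1$.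

What changes if $\ell\nmid j$? Now $k=0$, and the argument would need $A\not\equiv1\bmod\ell$, that is, $P$ acting nontrivially on $E[\ell]$. Nothing forces this; on the contrary, a coincidence with $\ell\nmid j$ implies that $P$, being trivial on $E[j]$, is trivial on $E[\ell]$. All wild inertia is lost and only the tame quotient $I/P$, with a single topological generator, remains. Nor is ramification at $\ell$ alone a contradiction. On $y^2=x(x^2+x-1)$ the quadratic factor has discriminant $5$, so $\mathbb Q(E[2])=\mathbb Q(\sqrt5)$: this 2-division field is ramified at $5$ and contains a piece of $\mathbb Q(\zeta_5)\subset\mathbb Q(E[5])$. (This curve has $c_4=64$, $\Delta=80$ and $j=64^3/80\notin\mathbb Z$, so it has no CM.)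

**Theorem A.** For every prime $\ell\ge5$ and every $j\ge1$: $\mathbb Q(E[j\ell])\ne\mathbb Q(E[j])$.

## 2. The vanishing of $\mathcal C_{E,j}$ as a covering of a group by subgroups

For a prime $p$ of good reduction write $E(\mathbb F_p)\cong\mathbb Z/d_{E,p}\mathbb Z\times\mathbb Z/e_{E,p}\mathbb Z$ with $d_{E,p}\mid e_{E,p}$. For $j\ge1$, Cojocaru's constant is
$$\mathcal C_{E,j}=\sum_{n\ge1}\frac{\mu(n)}{[\mathbb Q(E[nj]):\mathbb Q]}.$$
Cojocaru's result is that, under the generalized Riemann hypothesis for the Dedekind zeta functions of the division fields, $\#\{p\le x:d_{E,p}=j\}\sim\mathcal C_{E,j}\,\mathrm{li}(x)$. It is also known that if $\mathcal C_{E,j}=0$, then $d_{E,p}\ne j$ for all but finitely many $p$. In "The Smallest Invariant Factor of Elliptic Curves, and Coincidences" (arXiv:2604.21601, 2026), Alexander Milner and Jack Shotton give examples with $\mathcal C_{E,j}=0$ that come from coincidences $\mathbb Q(E[j])=\mathbb Q(E[jp])$ with $p\in\{2,3\}$, and conjecture that this is the only way the constant can vanish. We prove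 that it is, with no use of the Riemann hypothesis.

**Theorem B.** $\mathcal C_{E,j}=0$ if and only if $\mathbb Q(E[j])=\mathbb Q(E[jp])$ for some $p\in\{2,3\}$.

**Theorem C.** (1) If $\mathbb Q(E[N])\subset\mathbb Q(E[N'])$, then $v_\ell(N)\le v_\ell(N')$ for every prime $\ell\ge5$; hence $\mathbb Q(E[N])=\mathbb Q(E[N'])$ implies $N/N'=2^a3^b$ with $a,b\in\mathbb Z$. (2) For a set $T$ of primes let $\mathcal C^T_{E,j}=\sum\mu(n)/[\mathbb Q(E[nj]):\mathbb Q]$, summed over the $n$ all of whose prime factors lie in $T$. Then $\mathcal C^T_{E,j}\ge0$, with equality if and only if $\mathbb Q(E[jp])=\mathbb Q(E[j])$ for some $p\in T\cap\{2,3\}$.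

The simplest zero can be seen by hand. Let $j=1$ and $E:y^2=x(x-1)(x+2)$. For odd $n$, $\mathbb Q(E[2n])=\mathbb Q(E[n])$, so the terms $n$ and $2n$ cancel and $\mathcal C_{E,1}=0$. Correspondingly, at every odd good $p$ the four rational 2-torsion points inject into $E(\mathbb F_p)$, so $2\mid d_{E,p}$ and $d_{E,p}\neq1$.

In general a zero could come from a less visible cancellation. The proof below turns $\mathcal C_{E,j}=0$ into a covering of a group by finitely many subgroups. A group can be covered by three proper subgroups (the Klein four-group is the union of its three subgroups of order 2), so a covering does not by itself give a coincidence. It will give a coincidence at a *larger* level $j'$; this is why Theorem A is needed for all $j$.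

We use Serre's open image theorem:

**(F1)** (Serre) The image of $G_{\mathbb Q}$ in $\mathrm{GL}_2(\widehat{\mathbb Z})$ is open for non-CM $E/\mathbb Q$.

**Proof that Theorem A implies Theorems B and C.** Let $\mathcal N=\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q(E[j]))$, $\mathcal N_\ell=\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q(E[j\ell]))\subset\mathcal N$, and let $\mathrm m$ be the Haar probability measure on $G_{\mathbb Q}$.

**Step 1: rewrite the constant as a measure.** For squarefree $n>1$ we have $E[nj]=\sum_{\ell\mid n}E[\ell j]$, so $1/[\mathbb Q(E[nj]):\mathbb Q]=\mathrm m(\bigcap_{\ell\mid n}\mathcal N_\ell)$; for $n=1$ it is $\mathrm m(\mathcal N)$. By (F1) the adelic image contains all adelic matrices congruent to $1$ modulo some $M$. Enlarging $M$ so that $j\mid M$, the image equals $G_M\times\prod_{\ell\nmid M}\mathrm{GL}_2(\mathbb Z_\ell)$ with $G_M\subset\prod_{q\mid M}\mathrm{GL}_2(\mathbb Z_q)$. So for $n_1n_2$ squarefree, with the primes of $n_1$ dividing $M$ and $(n_2,M)=1$,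
$$[\mathbb Q(E[n_1n_2j]):\mathbb Q]=[\mathbb Q(E[n_1j]):\mathbb Q]\prod_{\ell\mid n_2}|\mathrm{GL}_2(\mathbb F_\ell)|.$$
As $\sum_\ell|\mathrm{GL}_2(\mathbb F_\ell)|^{-1}<\infty$, the series converges absolutely, and splitting the sum into $n_1$ and $n_2$ and using inclusion–exclusion in the finite sum over $n_1$ gives, for any set $T$ of primes,
$$\mathcal C^T_{E,j}=\mathrm m\Big(\mathcal N\setminus\bigcup_{\ell\in T,\ \ell\mid M}\mathcal N_\ell\Big)\prod_{\ell\in T,\ \ell\nmid M}\Big(1-\frac1{|\mathrm{GL}_2(\mathbb F_\ell)|}\Big)\ \ge0.\tag{2.1}$$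
The product is positive. The set is open, so it has measure $0$ only if it is empty:
$$\mathcal C^T_{E,j}=0\iff\mathcal N=\bigcup_{\ell\in T,\ \ell\mid M}\mathcal N_\ell.\tag{2.2}$$

**Step 2: a coincidence gives a zero.** If $\mathcal N=\mathcal N_p$ for some $p\in T$, then $p\mid M$ (for $p\nmid M$ the index of $\mathcal N_p$ is $|\mathrm{GL}_2(\mathbb F_p)|>1$), so $\mathcal C^T_{E,j}=0$ by (2.2).

**Step 3: a zero gives coincidences at higher level.** Let $\mathcal C_{E,j}^T=0$, and let $S\subset T$ be a minimal finite set of primes with $\mathcal N=\bigcup_{\ell\in S}\mathcal N_\ell$; it is nonempty. Fix $\ell\in S$ and put $D=\bigcap_{q\in S\setminus\{\ell\}}\mathcal N_q$ ($D=\mathcal N$ if $S=\{\ell\}$). We claim $D\subset\mathcal N_\ell$. By minimality there is $y\in\mathcal N\setminus\bigcup_{q\in S,q\ne\ell}\mathcal N_q$, and then $y\in\mathcal N_\ell$. For $x\in D$ and $q\in S$, $q\neq\ell$, we have $x\in\mathcal N_q$ and $y\notin\mathcal N_q$, so $xy\notin\mathcal N_q$. Hence $xy\in\mathcal N_\ell$ and $x\in\mathcal N_\ell$.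

Put $j'=j\prod_{q\in S\setminus\{\ell\}}q$. Then $D=\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q(E[j']))$, so $\mathbb Q(E[j\ell])\subset\mathbb Q(E[j'])$. As $E[j'\ell]=E[j']+E[j\ell]$, we get $\mathbb Q(E[j'\ell])=\mathbb Q(E[j'])$. By Theorem A, $\ell\in\{2,3\}$.

**Step 4: two subgroups do not cover.** So $S\subset\{2,3\}$. A group is not the union of two proper subgroups, so by minimality $|S|=1$ and $\mathcal N=\mathcal N_p$ with $p\in T\cap\{2,3\}$. With (2.1) and Step 2 this is Theorem C(2); Theorem B is the case where $T$ is the set of all primes.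

**Step 5: Theorem C(1).** Suppose $k=v_\ell(N')<v_\ell(N)$ with $\ell\ge5$. Then $\mathbb Q(E[\ell^{k+1}])\subset\mathbb Q(E[N])\subset\mathbb Q(E[N'])$ and $E[\ell N']=E[N']+E[\ell^{k+1}]$, so $\mathbb Q(E[\ell N'])=\mathbb Q(E[N'])$, against Theorem A. The second assertion follows by symmetry. $\square$

It remains to prove Theorem A for $\ell\nmid j$.

## 3. Subgroups of $\mathrm{GL}_2(\mathbb F_q)$, isogenies and inertia

**Cartan subgroups.** A *Borel* subgroup of $\mathrm{GL}_2(\mathbb F_q)$ is the stabilizer of a line. A *split Cartan* $C_s$ is the group of matrices that are diagonal with respect to two given lines. A *nonsplit Cartan* $C_{ns}$ is $\mathbb F_{q^2}^*$ acting on $\mathbb F_{q^2}\cong\mathbb F_q^2$. Their normalizers $N_s,N_{ns}$ contain them with index $2$ (we use this for $q$ odd). For example, for $q=3$ the matrices $\begin{pmatrix}a&-b\\b&a\end{pmatrix}\ne0$ form a $C_{ns}\cong\mathbb F_9^*$ of order 8, and $N_{ns}$, of order 16, is obtained by adjoining $\mathrm{diag}(1,-1)$. We use the following elementary facts, for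 $q$ odd:

- An element $g$ of $N_s\setminus C_s$ or $N_{ns}\setminus C_{ns}$ has scalar square and trace $0$. Antidiagonal matrices have scalar square; an element of $N_{ns}\setminus C_{ns}$ is $z\mapsto az^q$, with square $a^{q+1}\in\mathbb F_q^*$. Then Cayley–Hamilton shows that $\mathrm{tr}(g)\,g$ is scalar, and $g$ is not, so $\mathrm{tr}\,g=0$.
- An element of $N_{ns}\setminus C_{ns}$ conjugates $b\in C_{ns}$ to $b^q$.
- A nonscalar element of $C_{ns}$ has no eigenvalue in $\mathbb F_q$. The centralizer of a nonscalar element of a Cartan subgroup is this Cartan subgroup.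

**Complex conjugation.** Let $c$ be a complex conjugation. On each $T_qE$ we have $c_q^2=1$ and $\det c_q=-1$, so $c_q$ has eigenvalues $1,-1$.

**(F2)** (Dickson; see Serre, Invent. Math. 15 (1972), §2) A subgroup of $\mathrm{GL}_2(\mathbb F_q)$ contains $\mathrm{SL}_2(\mathbb F_q)$, or lies in a Borel, or in some $N_s$ or $N_{ns}$, or has projective image $A_4$, $S_4$ or $A_5$. If its order is divisible by $q$, one of the first two holds.

For $G(q)$ with $q$ odd, $A_4$ and $A_5$ do not occur: $\det$ is onto, so $\det$ modulo squares is a nontrivial quadratic character of the projective image, while $A_4$ and $A_5$ have no subgroup of index 2. So *$G(q)$ is solvable unless $q\ge5$ and $G(q)\supset\mathrm{SL}_2(\mathbb F_q)$.*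

**(F3)** (Mazur; Kenku, J. Number Theory 15 (1982)) An elliptic curve over $\mathbb Q$ with a $\mathbb Q$-rational cyclic subgroup of order $N$ exists only for $N\le19$ or $N\in\{21,25,27,37,43,67,163\}$.

**(F4)** (Bilu–Parent–Rebolledo, Ann. Inst. Fourier 63 (2013), for $q=11$ and $q\ge17$; Balakrishnan–Dogra–Müller–Tuitman–Vonk, Ann. of Math. 189 (2019), for $q=13$) If $E/\mathbb Q$ is non-CM, then $G(q)$ is not contained in an $N_s(q)$ for primes $q\ge11$.

**(F5)** (Serre–Tate; Serre 1972, §5.6; Tate) Let $\ell\ge5$, with $I\supset P$ as in Section 1. If $E$ has potentially good reduction at $\ell$, then $I$ acts on all $T_qE$ ($q\ne\ell$) through one and the same cyclic quotient of order $e\in\{1,2,3,4,6\}$, faithfully on each $T_qE$, by automorphisms (independent of $q$) of the reduction over $\overline{\mathbb F}_\ell$, taken over an extension where the reduction is good. If $E$ has potentially multiplicative reduction, there is a character $\eta$ of the decomposition group with $\eta^2=1$ such that $I$ acts on $T_qE$ ($q\ne\ell$) by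 $\eta\begin{pmatrix}1&*\\0&1\end{pmatrix}$ with infinite image, and on $E[\ell]$ by $\eta\begin{pmatrix}\omega&*\\0&1\end{pmatrix}$, where $\omega$ is the mod $\ell$ cyclotomic character. In both cases $P$ acts trivially on $T_qE$, $q\ne\ell$.

An example of the first kind with $\ell=5$, $e=4$: put $x=5^{1/2}X$, $y=5^{3/4}Y$ in $y^2=x^3+5x+25$. We get $Y^2=X^3+X+5^{1/2}$, with good reduction $Y^2=X^3+X$ over $\mathbb F_5$. If $t\in I$ sends $5^{1/4}$ to $i\,5^{1/4}$, with $i\in\mathbb Z_5$ a primitive fourth root of unity, then $X(tP)=i^2\,t(X(P))$ and $Y(tP)=i^3\,t(Y(P))$, so $t$ acts on the reduction by $(X,Y)\mapsto(-X,-iY)$, an automorphism of order 4.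

**(F6)** (Cremona's tables) Elliptic curves over $\mathbb Q$ of conductor $21,50,63$ have rank $0$; those of conductor $50$ have $a_3=\pm1$.

**(F7)** $X_0(21)$ is an elliptic curve of conductor $21$ with exactly $8$ rational points; $X_0(50)$ has genus $2$; $X_0(N)$ has genus $0$ for $N=1,2,5,10,25$.

**Lemma 3.1.** $G(\ell)\subset C_s(\ell)$ is impossible for primes $\ell\ge7$. If $G(5)\subset C_s(5)$, then $G(q)$ is not in a Borel for any prime $q\ne5$.

*Proof.* If $G(\ell)\subset C_s(\ell)$, there are rational subgroups $A\ne B$ of order $\ell$. Consider $E/A\to E\to E/B$, the dual isogeny followed by the quotient. The dual isogeny maps $(E/A)[\ell]$ onto $A$, which is not killed by $E\to E/B$; so the composite does not kill $(E/A)[\ell]$, and its kernel is cyclic of order $\ell^2$. For $\ell\ge7$, $\ell^2$ is not in the list of (F3). For $\ell=5$, a rational subgroup of $E$ of prime order $q\ne5$ would give a rational cyclic subgroup of order $25q$ on $E/A$, and $25q$ is not in the list. $\square$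

**Lemma 3.2.** Let $q\ge5$ and $\mathrm{SL}_2(\mathbb F_q)\subset\mathcal G\subset\mathrm{GL}_2(\mathbb F_q)$. A normal subgroup $H$ of $\mathcal G$ consists of scalars or contains $\mathrm{SL}_2(\mathbb F_q)$.

*Proof.* $H\cap\mathrm{SL}_2(\mathbb F_q)$ is normal in $\mathrm{SL}_2(\mathbb F_q)$, so it is everything or lies in $\{\pm1\}$. In the latter case, for $x\in H$ we have $[x,y]\in\{\pm1\}$ for all $y\in\mathrm{SL}_2(\mathbb F_q)$, so $y\mapsto[x,y]$ is a homomorphism to $\{\pm1\}$. It is trivial because $\mathrm{SL}_2(\mathbb F_q)$ is perfect, so $x$ commutes with $\mathrm{SL}_2(\mathbb F_q)$ and is scalar. $\square$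

## 4. Composition factors, and the solvable images they cannot exclude

From now on suppose, for contradiction, that there is a coincidence with $\ell\ge5$, $\ell\nmid j$. Then $\mathbb Q(E[\ell])\subset\mathbb Q(E[m])$ with $m=j$ prime to $\ell$. We may enlarge $m$, keeping it prime to $\ell$, and assume $6\mid m$.

Let $G\subset\prod_{q\mid m}\mathrm{GL}_2(\mathbb Z_q)$ be the image of $G_{\mathbb Q}$, with elements $g=(g_q)_{q\mid m}$. It projects onto each $G_q$. An element of $G_{\mathbb Q}$ that is trivial in $G$ fixes $E[m]$, hence $E[\ell]$; so there is a continuous surjection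
$$f:G\to G(\ell),\qquad \det\circ f=\text{the mod }\ell\text{ cyclotomic character}.\tag{4.1}$$
Put $K_q=\{g\in G:g_{q'}=1\text{ for }q'\ne q\}$, a normal subgroup of $G$ identified with a subgroup of $G_q$. Conjugation by $g\in G$ on $K_q$ depends only on $g_q$. In particular, if $g_q$ is central in $G_q$, then $g$ centralizes $K_q$.

The first thing to try is to show that $G(\ell)$ is not a quotient of $G$ for reasons of pure group theory.

**Lemma 4.1.** Let $\Gamma$ be a closed subgroup of $X_1\times\dots\times X_r$, each $X_i$ being some $G_q$ or $G(q)$ (for distinct $q$), projecting onto each $X_i$. The nonabelian composition factors of finite quotients of $\Gamma$ are of the form $\mathrm{PSL}_2(\mathbb F_q)$, with $q\ge5$ among the primes occurring and $G(q)\supset\mathrm{SL}_2(\mathbb F_q)$. These groups are pairwise non-isomorphic for different $q$.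

*Proof.* Let $\Gamma_i$ be the kernel of $\Gamma\to X_1\times\dots\times X_i$. Then $\Gamma_{i-1}/\Gamma_i$ is isomorphic to its image in $X_i$, which is normal in $X_i$ because $\Gamma$ maps onto $X_i$. So every composition factor of a finite quotient of $\Gamma$ is one of a finite quotient of a normal subgroup of some $X_i$. The kernel of $G_q\to G(q)$ is pro-$q$, so a nonabelian factor comes from a normal subgroup of $G(q)$. By (F2), $G(q)$ is solvable unless $q\ge5$ and $G(q)\supset\mathrm{SL}_2(\mathbb F_q)$, and then its only nonabelian composition factor is $\mathrm{PSL}_2(\mathbb F_q)$. The order $q(q^2-1)/2$ increases with $q$. $\square$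

**Corollary 4.2.** $G(\ell)\not\supset\mathrm{SL}_2(\mathbb F_\ell)$.

*Proof.* Otherwise the quotient $G(\ell)$ of $G$ has the composition factor $\mathrm{PSL}_2(\mathbb F_\ell)$, although $\ell\nmid m$. $\square$

Here this approach ends. What is left by (F2) are solvable groups $G(\ell)$, and $G$ has many solvable quotients; composition factors say no more. We need to know *which* element goes where under $f$, and the element to follow is the tame generator.

## 5. The tame generator at $\ell$ in its two guises

Let $t\in I$ lift a topological generator of $I/P$, and let $\tau\in G$ be its image. $P$ maps trivially to $G$, so the image of $I$ in $G$ is $\overline{\langle\tau\rangle}$, and hence the image of $I$ in $G(\ell)$ is $\langle f(\tau)\rangle$. Two statements about determinants pull in opposite directions: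
$$\det\tau_q=1\ \ (q\mid m),\qquad g:=\det f(\tau)\ \text{ generates }\mathbb F_\ell^*.\tag{5.1}$$
The first holds because $\chi_q$ is unramified at $\ell$, the second because the mod $\ell$ cyclotomic character is onto on $I$.

**Proposition 5.1 (potentially good reduction at $\ell$).** In this case $\ell=5$, $e=4$, $\tau^2=-I$ in $G$, $G(5)$ is diagonal (so an abelian 2-group), and $f(-I)\ne1$.

*Proof.* By (F5), $\overline{\langle\tau\rangle}$ is cyclic of order $e$. By (5.1) the order of $f(\tau)$ is a multiple of $\ell-1$, so $(\ell-1)\mid e$ and $(\ell,e)=(5,4)$ or $(7,6)$. Each $\tau_q$ has order exactly $e$ and determinant 1, so $\tau_q^{e/2}$ is an involution of determinant 1, which is $-I$. So $\tau^{e/2}=-I\in G$.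

Now $f(\tau)$ has order $\ell-1$, so it is diagonalizable over $\mathbb F_\ell$ with eigenvalues $g^a,g^b$, $a+b\equiv1\bmod(\ell-1)$. As $\ell-1$ is even, exactly one of $a,b$ is odd, so $f(-I)=f(\tau)^{(\ell-1)/2}$ is conjugate to $\mathrm{diag}(1,-1)$. It is central in $G(\ell)$, because $-I$ is central in $G$ and $f$ is onto. The centralizer of $\mathrm{diag}(1,-1)$ is a split Cartan, so $G(\ell)\subset C_s(\ell)$, and $\ell=5$ by Lemma 3.1. $\square$

**Proposition 5.2 (potentially multiplicative reduction at $\ell$).** With $\varepsilon=\eta(t)=\pm1$: $\tau_q=\varepsilon u_q$ with $u_q\ne1$ unipotent for every $q\mid m$, and $f(\tau)$ is conjugate to $\varepsilon\,\mathrm{diag}(g,1)$. Moreover one of the following holds: (M1) $G(\ell)$ is in a Borel; (M2) $G(\ell)\subset N_s(\ell)$, not in a Borel, and $\ell\in\{5,7\}$; (M3) $\ell=5$ and $G(5)$ has projective image $S_4$.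

*Proof.* The shape of $\tau_q$ is (F5); $u_q\ne1$ since the image of $I$ on $T_qE$ is infinite. By (F5), $f(\tau)=\varepsilon\begin{pmatrix}g&*\\0&1\end{pmatrix}$ in a suitable basis, and $g\ne1$. Its projective order is $\ell-1\ge4$. So $G(\ell)\not\subset N_{ns}(\ell)$: nonscalar elements of $C_{ns}$ have no eigenvalue in $\mathbb F_\ell$, and elements of $N_{ns}\setminus C_{ns}$ have projective order 2. Projective image $S_4$ forces $\ell-1\le4$. Now apply (F2), Corollary 4.2 and (F4). $\square$

In the second case we isolate the part of $\tau$ at one prime. For a prime $p\mid m$ let $\alpha\in\widehat{\mathbb Z}=\prod\mathbb Z_q$ be $1$ at $p$ and $0$ elsewhere; $\tau^\alpha\in G$ is the $p$-primary component of $\tau$. (In a finite cyclic group of order 6, the 2- and 3-primary components of $x$ are $x^3$ and $x^4$.) Since $\overline{\langle u_q\rangle}$ is pro-$q$ and $\varepsilon$ has order at most 2, the 2-primary component $\tau'$ and the 3-primary component $\tau''$ are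
$$\tau'_2=\varepsilon u_2,\quad\tau'_q=\varepsilon\ (q\text{ odd});\qquad\tau''_3=u_3,\quad\tau''_q=1\ (q\ne3).\tag{5.2}$$
So $\tau''\in K_3$ and $\tau'^2\in K_2$.

Here is the idea for the potentially multiplicative case. A unipotent $u=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ is conjugate to $u^{-1}$ by $\mathrm{diag}(1,-1)$. If some $w\in G$ has $w_2=\mathrm{diag}(1,-1)$ in this basis, then $w\tau'w^{-1}=\tau'^{-1}$ by (5.2), because the other components of $\tau'$ are central. Every homomorphism from $G$ to an abelian group then takes a value of order at most 2 at $\tau'$. But for $\ell=5$, $\det f(\tau')$ has order 4. So $G$ must fail to contain such a $w$, which should mean that the 2-adic image is small. The next two sections make this precise, for $p=2$, $\ell=5$ and for $p=3$, $\ell=7$. The real work occurs when $u\equiv1\bmod p$, for then we do not know that $G_p$ is all of $\mathrm{GL}_2(\mathbb Z_p)$.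

## 6. Two-adic images when $\ell=5$

For a prime $p$ let $\Gamma(p^i)=\ker(\mathrm{GL}_2(\mathbb Z_p)\to\mathrm{GL}_2(\mathbb Z/p^i))$. For $i\ge1$ the map $1+p^iX\mapsto X\bmod p$ is a homomorphism $\Gamma(p^i)\to M_2(\mathbb F_p)$ with kernel $\Gamma(p^{i+1})$; we call $X\bmod p$ the *leading term at level $i$*. (For $p=2$, the element $-1=1+2(-1)$ has leading term $I$ at level 1.) Put
$$P_i=\mathrm{SL}_2(\mathbb Z_2)\cap\Gamma(2^i),\qquad S_i=\mathrm{SL}_2(\mathbb Z_3)\cap\Gamma(3^i).$$
From $\det(1+p^iX)=1+p^i\mathrm{tr}X+p^{2i}\det X$ the leading terms of $P_i$ (resp. $S_i$) lie in the trace-zero matrices $\mathfrak{sl}_2(\mathbb F_p)$.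

**Lemma 6.1.** Let $c_0\ge1$ and let $H$ be a closed subgroup of $P_{c_0}$ (resp. $S_{c_0}$) such that for every $i\ge c_0$ the leading terms at level $i$ of $H\cap\Gamma(p^i)$ are all of $\mathfrak{sl}_2(\mathbb F_p)$. Then $H=P_{c_0}$ (resp. $S_{c_0}$).

*Proof.* The hypothesis says $P_i=(H\cap\Gamma(2^i))P_{i+1}$ for $i\ge c_0$. By induction $P_{c_0}=HP_i$ for all $i$. So $H$ is dense in $P_{c_0}$, and it is closed. The proof for $S$ is the same. $\square$

**Lemma 6.2.** If $\ell=5$ and $E$ is potentially multiplicative at $5$, then $G(2)$ has no element of order 3.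

*Proof.* Suppose it has one.

**Step 1: notation, and what conjugates of $u$ generate.** Let $\psi=\det\circ f:G\to\mathbb F_5^*$. As $f(\tau)$ has order 4, $f(\tau')=f(\tau)$, and $\psi(\tau')=g$ has order 4. Write $u=u_2=1+2^aN$ with $N\in M_2(\mathbb Z_2)$ primitive (nonzero mod 2), $N^2=0$, $a\ge0$; so $u^n=1+n2^aN$. Take a basis whose first vector generates the saturated line $\ker N$. Since $N$ is primitive with image in $\ker N$, after scaling the second vector $N=E_{12}$.

The nonzero nilpotents of $M_2(\mathbb F_2)$ are $E_{12}$, $E_{21}$ and $\begin{pmatrix}1&1\\1&1\end{pmatrix}$. They form a basis of $\mathfrak{sl}_2(\mathbb F_2)$ and have sum $I$. They correspond to their kernels, the three lines of $\mathbb F_2^2$, so elements of order 3 in $\mathrm{GL}_2(\mathbb F_2)$ permute them cyclically. As $u^{2^i}=1+2^{a+i}N$ and $G(2)$ has an element of order 3, conjugates of the powers $u^{2^k}$, $k\ge i$, have leading terms spanning $\mathfrak{sl}_2(\mathbb F_2)$ at every level $\ge a+i$. By Lemma 6.1: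
$$\text{for }i\ge0,\ a+i\ge1,\ \text{the closed group generated by the }G_2\text{-conjugates of }u^{2^i}\text{ is }P_{a+i}.\tag{6.1}$$

**Step 2: the case $a=0$, by the inverting element.** $u^2=\tau_2'^2\in G_2$, so $P_1\subset G_2$ by (6.1). The reduction of $\varepsilon u$ is a transposition in $\mathrm{GL}_2(\mathbb F_2)\cong S_3$, so $G(2)=\mathrm{GL}_2(\mathbb F_2)$, generated by the reductions of conjugates of $\varepsilon u\in G_2\cap\mathrm{SL}_2(\mathbb Z_2)$. Hence $\mathrm{SL}_2(\mathbb Z_2)\subset G_2$, and $G_2=\mathrm{GL}_2(\mathbb Z_2)$ as $\det$ is onto. Take $w\in G$ with $w_2=\mathrm{diag}(1,-1)$ in the basis where $u=\begin{pmatrix}1&1\\0&1\end{pmatrix}$. Then $w\tau'w^{-1}=\tau'^{-1}$ (2-component $\varepsilon u^{-1}$, odd components $\varepsilon$), so $\psi(\tau')^2=1$, a contradiction. So $a\ge1$ from now on.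

**Step 3: $\psi$ becomes a linear functional.** $\tau'^2=(u^2;1,\dots)\in K_2$, so $P_{a+1}\subset K_2$ by (6.1). $P_{a+2}$ is topologically generated by conjugates of $\tau'^4$, and $\psi(\tau'^4)=1$, so $\psi(P_{a+2})=1$. As $P_{a+1}/P_{a+2}\cong\mathfrak{sl}_2(\mathbb F_2)$ has exponent 2, $\psi(1+2^{a+1}X)=(-1)^{\lambda(X)}$ on $P_{a+1}$ for a linear functional $\lambda$ on $\mathfrak{sl}_2(\mathbb F_2)$. It is $G(2)$-invariant, because $\psi$ is invariant under conjugation. Since $\psi(\tau'^2)=g^2=-1$, $\lambda(N)=1$. By invariance $\lambda=1$ on all three nonzero nilpotents, and $\lambda(I)=1+1+1=1$.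

**Step 4: commutators restrict $G_2$ modulo 4.** Let $W=\{Y\bmod2:1+2Y\in G_2\}$, an additive subgroup of $M_2(\mathbb F_2)$ stable under $G(2)$. Let $w\in G$ with $w_2=1+2Y$. Then $[w,\tau']=([w_2,u];1,\dots)$ and
$$[w_2,u]=1+(w_2u-uw_2)w_2^{-1}u^{-1}=1+2^{a+1}(YN-NY)w_2^{-1}u^{-1}\equiv1+2^{a+1}(YN-NY)\bmod2^{a+2},$$
since $w_2\equiv u\equiv1\bmod2$. As $\psi$ kills commutators, $\lambda(YN-NY)=0$ for $Y\in W$. Using conjugates of $\tau'$, the same holds with $N$ replaced by its conjugates, in particular (mod 2) by $E_{21}$. For $Y=\begin{pmatrix}y_1&y_2\\y_3&y_4\end{pmatrix}$, mod 2,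
$$YE_{12}-E_{12}Y=y_3I+(\mathrm{tr}Y)E_{12},\qquad YE_{21}-E_{21}Y=y_2I+(\mathrm{tr}Y)E_{21}.$$
So $y_2=y_3=\mathrm{tr}\,Y$, that is,
$$W\subset\mathbb F_4:=\Big\{0,\ I,\ \begin{pmatrix}0&1\\1&1\end{pmatrix},\ \begin{pmatrix}1&1\\1&0\end{pmatrix}\Big\},\tag{6.2}$$
the field generated by the elements of order 3 of $\mathrm{GL}_2(\mathbb F_2)$.

**Step 5: $a\ge2$, and $c_2\not\equiv1\bmod2$.** If $a=1$, then $\varepsilon(1+2N)\in G_2$ gives $N\in W$ (for $\varepsilon=1$) or $I+N\in W$ (for $\varepsilon=-1$, since $-(1+2N)=1+2(-1-N)$). Neither is in $\mathbb F_4$: $N$ is nilpotent and $I+N$ has order 2. So $a\ge2$. If $c_2=1+2Y$, then $c_2^2=1$ gives $Y^2=-Y$, so $-Y$ is an idempotent, of rank 1 since $c_2\ne\pm1$. It has trace 1 and determinant 0, so $Y\bmod2\in W$ is a nonzero noninvertible element of the field $\mathbb F_4$, impossible. So $c_2$ has order 2 mod 2 and $G(2)=\mathrm{GL}_2(\mathbb F_2)$.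

**Step 6: an element of order 3 modulo 4 that $c$ inverts.** Let $\rho_0\in G$ lift an element of order 3 of $G(2)$ and $\rho=\rho_0^4$. The kernel of $\mathrm{GL}_2(\mathbb Z/4)\to\mathrm{GL}_2(\mathbb F_2)$ has exponent 2, so $\rho_0^6\equiv1\bmod4$ in the 2-component, and $r:=\rho_2\bmod4$ has order 3 with reduction $\bar r\ne1$. As $\bar r$ has no eigenvalue 1, $r-1$ is invertible, so $r^2+r+1=0$. Mod 2, $c_2rc_2^{-1}\equiv r^{-1}$, so $r\,c_2rc_2^{-1}=1+2Y$ mod 4 with $Y\bmod 2\in W\subset\mathbb F_2[\bar r]$ by (6.2). Hence $c_2rc_2^{-1}=r^{-1}(1+2Y)$ lies in the abelian group $(\mathbb Z/4)[r]^*$. So $1+2Y$ is a product of two commuting elements of order 3, while $(1+2Y)^2=1$; therefore $1+2Y=1$ and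
$$c_2rc_2^{-1}=r^{-1}\quad\text{mod }4.\tag{6.3}$$

**Step 7: a functional modulo 4, and the contradiction.** Let $\Lambda(X)=\mathrm{tr}(Xr)$ on $\mathfrak{sl}_2(\mathbb Z/4)$. Then $\Lambda(rXr^{-1})=\Lambda(X)$. Since $c_2^{-1}=c_2$, (6.3) gives
$$\Lambda(c_2Xc_2^{-1})=\mathrm{tr}(Xc_2^{-1}rc_2)=\mathrm{tr}(Xr^{-1})=\mathrm{tr}(X(-1-r))=-\Lambda(X).$$
$\Lambda(N)$ is odd: mod 2 write $Nx=\phi(x)v$ with $\ker\phi=\langle v\rangle$; then $\mathrm{tr}(N\bar r)=\phi(\bar rv)\ne0$, as $\bar r$ has no eigenvector. The matrices $N_i=r^iNr^{-i}$ ($i=0,1,2$) form a basis of $\mathfrak{sl}_2(\mathbb Z/4)$, since they do mod 2. Write $c_2Nc_2^{-1}=\sum x_iN_i$ in $\mathfrak{sl}_2(\mathbb Z/4)$ with $x_i\in\mathbb Z$. Applying $\Lambda$ and dividing by the unit $\Lambda(N)$, we get $\sum x_i\equiv-1\bmod4$. Put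
$$z_i=\rho^i\tau'\rho^{-i},\qquad z_c=c\tau'c^{-1},\qquad\zeta=z_c^{-1}z_0^{x_0}z_1^{x_1}z_2^{x_2}\in G.$$
Since $\sum x_i-1$ is even, the signs $\varepsilon$ cancel in all components. So the odd components of $\zeta$ are 1, and its 2-component has determinant 1 and is congruent mod $2^{2a}$ to $1+2^a\big(-c_2Nc_2^{-1}+\sum x_i\rho_2^iN\rho_2^{-i}\big)$, with bracket $\equiv0\bmod4$. As $2a\ge a+2$, $\zeta\in P_{a+2}$ and $\psi(\zeta)=1$ by Step 3. But $\psi(\zeta)=\psi(\tau')^{\sum x_i-1}=g^{-2}=-1$, a contradiction. $\square$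

## 7. Three-adic images when $\ell=7$

**Lemma 7.1.** If $\ell=7$ and $E$ is potentially multiplicative at $7$, then $G(3)$ is reducible.

*Proof.* Suppose $G(3)$ is irreducible.

**Step 1: notation.** Let $\psi=(\det f)^2:G\to\mu_3\subset\mathbb F_7^*$. Since $f(\tau)$ has order 6, its 3-primary component $f(\tau'')$ is its fourth power, conjugate to $\mathrm{diag}(\zeta,1)$ with $\zeta=g^4$ of order 3. So $\psi(\tau'')=\zeta^2$ has order 3. Write $u=u_3=1+3^aN$, $N$ primitive, $N^2=0$, $a\ge0$. Let $\mathcal M\subset K_3$ be the closed normal subgroup of $G$ generated by $\tau''=(u;1,\dots)$. As a subgroup of $\mathrm{SL}_2(\mathbb Z_3)$ it is topologically generated by the $G_3$-conjugates of $u$. We need: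
$$\text{if the conjugates of }N\bmod3\text{ have at least three different kernels, they span }\mathfrak{sl}_2(\mathbb F_3).\tag{7.1}$$
Indeed, in a basis adapted to two of the kernels we get multiples of $E_{12}$ and $E_{21}$, and a nonzero nilpotent with kernel spanned by $(x,y)^T$, $xy\ne0$, is a multiple of $\begin{pmatrix}-xy&x^2\\-y^2&xy\end{pmatrix}$, with nonzero diagonal part.

**Step 2: the case $a=0$, by the inverting element.** $G(3)$ is irreducible of order divisible by 3, so $G(3)\supset\mathrm{SL}_2(\mathbb F_3)$ by (F2). The reductions of the conjugates of $u$ generate a normal subgroup of $\mathrm{SL}_2(\mathbb F_3)$ of order divisible by 3, that is, $\mathrm{SL}_2(\mathbb F_3)$ (its proper normal subgroups are 2-groups). All four lines occur as kernels, so by (7.1) conjugates of $u^{3^i}=1+3^iN$ give $\mathfrak{sl}_2(\mathbb F_3)$ at each level $i\ge1$. Lemma 6.1, applied to $\mathcal M\cap S_1$, gives $S_1\subset\mathcal M$. So $\mathcal M=\mathrm{SL}_2(\mathbb Z_3)$, and $G_3=\mathrm{GL}_2(\mathbb Z_3)$. Take $w\in G$ with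 $w_3=\mathrm{diag}(1,-1)$ in a basis where $N=E_{12}$: $w\tau''w^{-1}=\tau''^{-1}$, so $\psi(\tau'')^2=1$, a contradiction.

So $a\ge1$. The kernels of the conjugates $hNh^{-1}\bmod3$ form one $G(3)$-orbit of lines in $\mathbb F_3^2$, with at least two elements by irreducibility.

**Step 3: at least three lines.** By (7.1) and Lemma 6.1, $\mathcal M=S_a$, and $S_{a+1}$ is topologically generated by conjugates of $u^3$; so $\psi(S_{a+1})=1$. Hence $\psi$ induces a nonzero $G(3)$-invariant functional on $S_a/S_{a+1}=\mathfrak{sl}_2(\mathbb F_3)$. The trace form is nondegenerate there, so the functional is $X\mapsto\mathrm{tr}(XA)$ with $0\ne A\in\mathfrak{sl}_2(\mathbb F_3)$, and invariance means that $A$ commutes with $G(3)$. As $A$ commutes with $c$, in an eigenbasis of $c$ we have $A=\pm\mathrm{diag}(1,-1)$. So $G(3)$, which commutes with $A$, is diagonal, a contradiction.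

**Step 4: exactly two lines $L_0,L_1$; finding the shape of $G(3)$.** $G(3)$ is a non-diagonal subgroup of the monomial group with respect to $L_0,L_1$, which is dihedral of order 8. The non-diagonal proper subgroups are: those of order 2 generated by an antidiagonal involution (reducible); $\{\pm1,\pm\begin{pmatrix}0&1\\1&0\end{pmatrix}\}$ (reducible, it fixes the line of $(1,1)$); and $\{\pm1,\pm\begin{pmatrix}0&1\\-1&0\end{pmatrix}\}$ (determinant 1). Since $G(3)$ is irreducible with surjective determinant, it is the whole monomial group.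

**Step 5: lifting it to $\mathbb Z_3$.** $\ker(G_3\to G(3))$ is pro-3, so by Schur–Zassenhaus $G(3)$ lifts to a subgroup $D\subset G_3$. Let $d\in D$ lift $\mathrm{diag}(1,-1)$ and $s\in D$ lift $\begin{pmatrix}0&1\\1&0\end{pmatrix}$. The involution of $D$ lifting $-I$ has both eigenvalues $-1$, so it is $-I$; hence $sds^{-1}=-d$. Let $e_0$ be a primitive vector with $de_0=e_0$; it spans $L_0$ mod 3. Then $e_1:=se_0$ satisfies $de_1=-e_1$, spans $L_1$ mod 3, and $se_1=e_0$. In the basis $e_0,e_1$ of $\mathbb Z_3^2$, $d=\mathrm{diag}(1,-1)=:h$ and $s=\begin{pmatrix}0&1\\1&0\end{pmatrix}$.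

Replace $\tau''$ by a conjugate so that $\ker N$ mod 3 is $L_0$; this changes neither $\psi(\tau'')$ nor $\mathcal M$. Then $\ker N$ is spanned by $\begin{pmatrix}1\\y\end{pmatrix}$ with $y\in3\mathbb Z_3$, and $N=\lambda\begin{pmatrix}-y&1\\-y^2&y\end{pmatrix}$ with $\lambda\in\mathbb Z_3^*$.

**Step 6: manufacture a diagonal element.** Let $\tilde d,\tilde s\in G$ have 3-components $d,s$, and put $v=\tilde d\tau''\tilde d^{-1}\tau''\in\mathcal M$. Then $\psi(v)=\psi(\tau'')^2\ne1$. With $dNd^{-1}=\lambda\begin{pmatrix}-y&-1\\y^2&y\end{pmatrix}$ we compute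
$$v=1+3^a(dNd^{-1}+N)+3^{2a}dNd^{-1}N=1-2\cdot3^a\lambda y\,h+2\cdot3^{2a}\lambda^2y\begin{pmatrix}y&-1\\-y^2&y\end{pmatrix}.$$
So $y\ne0$, since otherwise $v=1$. With $b=v_3(y)\ge1$ we have $v\equiv1+3^{a+b}\kappa h\bmod3^{a+b+1}$ with $\kappa$ a unit, because $2a+b\ge a+b+1$. As $shs^{-1}=-h$, the element $v\cdot\tilde sv\tilde s^{-1}$ lies in $S_{a+b+1}$, and $\psi(v\,\tilde sv\tilde s^{-1})=\psi(v)^2\ne1$.

**Step 7: $\psi$ is trivial on $S_{a+b+1}$, the contradiction.** Let $\mathcal M'\subset\mathcal M$ be the closed subgroup generated by all cubes of elements of $\mathcal M$; $\psi(\mathcal M')=1$. It contains the conjugates of $u^{3^i}$, $i\ge1$, whose leading terms give nonzero multiples of $E_{12}$ and of $E_{21}$ (kernels $L_0$ and $L_1$) at all levels $\ge a+1$. It also contains $v^{3^i}\equiv1+3^{a+b+i}\kappa h\bmod3^{a+b+i+1}$, $i\ge1$. So at every level $\ge a+b+1$ the leading terms span $\mathfrak{sl}_2(\mathbb F_3)$, and Lemma 6.1, applied to $\mathcal M'\cap S_{a+b+1}$, gives $\mathcal M'\supset S_{a+b+1}$. Hence $\psi(S_{a+b+1})=1$,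 against Step 6. $\square$

## 8. Borel and octahedral images at a prime of potentially multiplicative reduction

**Proposition 8.1.** In case (M1), $\ell\nmid|G(\ell)|$.

*Proof.* Suppose $G(\ell)$ is in a Borel and $\ell\mid|G(\ell)|$, so that $G(\ell)$ contains the unipotent radical $U\cong\mathbb Z/\ell$.

**Step 1: the action on $U$.** Conjugation by $f(\tau)$, conjugate to $\varepsilon\,\mathrm{diag}(g,1)$, acts on $U$ as multiplication by $g^{\pm1}$. So $G$ acts on $U$, through $f$ and conjugation, by a surjection onto $\mathrm{Aut}(U)=\mathbb F_\ell^*$, of order at least 4. The aim is to show that $G$ cannot act this way.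

**Step 2: pass to residual images.** Let $R=\ker(G\to\prod_{q\mid m}G(q))$, a closed subgroup of a product of pro-$q$ groups with $q\ne\ell$. Then $f(R)$ is normal in $G(\ell)$ of order prime to $\ell$, so $[f(R),U]\subset f(R)\cap U=1$. The centralizer of $U$ in the Borel is $U\times$ scalars, so $f(R)$ consists of scalars. Hence $\mathcal Q:=G(\ell)/(\text{scalars in }G(\ell))$ is a quotient of $\bar G$, the image of $G$ in $\prod_{q\mid m}G(q)$. We view $U\subset\mathcal Q$. The centralizer of $U$ in $\mathcal Q$ is $U$: if $[x,y]$ is scalar for $y\in U$, it also lies in $U$, so it is 1, and $x\in U\times$ scalars. So every nontrivial normal subgroup $H'$ of $\mathcal Q$ contains $U$: if $H'\cap U=1$, then $[H',U]=1$, so $H'\subset U$ and $H'=1$.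

**Step 3: isolate one prime $q$.** Let $T$ be a minimal set of primes such that $\bar G\to\mathcal Q$ factors through the projection $\bar G_T$ of $\bar G$ to $\prod_{q\in T}G(q)$. Let $\pi:\bar G_T\to\mathcal Q$ be the resulting map, $q\in T$, and let $L_q\subset\bar G_T$ be the elements with trivial components outside $q$. By minimality $\pi(L_q)\ne1$; it is normal, so $\pi(L_q)\supset U$. Let $H=L_q\cap\pi^{-1}(U)$, viewed as a normal subgroup of $G(q)$, with the surjection $\eta_H=\pi|_H:H\to U$. Elements of $\bar G_T$ with trivial $q$-component centralize $H$, hence act trivially on $U$. So the action on $U$ is given by a surjective $\bar\theta:G(q)\to\mathbb F_\ell^*$ with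
$$\eta_H(yxy^{-1})=\bar\theta(y)\eta_H(x)\qquad(y\in G(q),\ x\in H),\tag{8.1}$$
$U$ being written additively. Here $q\ne\ell$, and $\ell\mid|G(q)|$ with $\ell\ge5$ forces $q\ge5$, as $|\mathrm{GL}_2(\mathbb F_2)|=6$ and $|\mathrm{GL}_2(\mathbb F_3)|=48$.

**Step 4: run through (F2) for $G(q)$.**

- If $G(q)\supset\mathrm{SL}_2(\mathbb F_q)$: by Lemma 3.2 either $H$ is scalar, and (8.1) gives $\bar\theta=1$; or $H\supset\mathrm{SL}_2(\mathbb F_q)$, which is perfect, so $\eta_H(\mathrm{SL}_2(\mathbb F_q))=0$, and as $[y,x]\in\mathrm{SL}_2(\mathbb F_q)$ again $\bar\theta=1$.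
- If $G(q)$ is in a Borel: for $x\in H$, $[y,x]$ lies in the intersection of $H$ with a $q$-group, on which $\eta_H=0$; so $\bar\theta=1$.
- If $G(q)\subset N(C)$ with $C$ a Cartan: $A=G(q)\cap C$ is abelian of index at most 2, and $\eta_H(H\cap A)=U$ as $\ell$ is odd. So $\bar\theta(A)=1$ and $|\mathrm{im}\,\bar\theta|\le2$.
- If the projective image is $S_4$: the scalars in $H$ have index dividing 24 in $H$, and $\ell\nmid24$, so they map onto $U$; so $\bar\theta=1$.

All contradict $|\mathrm{im}\,\bar\theta|=\ell-1\ge4$. $\square$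

**Corollary 8.2.** Case (M1) is impossible.

*Proof.* By Proposition 8.1 and Maschke's theorem, $G(\ell)\subset C_s(\ell)$. By Lemma 3.1, $\ell=5$ and $G(2)$ is not in a Borel. A subgroup of $\mathrm{GL}_2(\mathbb F_2)\cong S_3$ without elements of order 3 has order at most 2 and fixes a nonzero vector; so $G(2)$ has an element of order 3, against Lemma 6.2. $\square$

**Proposition 8.3.** Case (M3) is impossible.

*Proof.* Here $\ell=5$ and $f(\tau')=f(\tau)$ has projective order 4, so it is a 4-cycle in $S_4$. By (5.2), $\tau'^2=(u_2^2;1,\dots)\in K_2$, and $f(\tau'^2)$ is projectively a nontrivial element of the Klein four-group $V_4\subset S_4$. The closed normal subgroup of $G$ generated by $\tau'^2$ lies in $K_2$, and its projective image under $f$ is $V_4$. $G$ acts by conjugation on $V_4$ through $G\to S_4\to\mathrm{Aut}(V_4)=S_3$, onto. Elements with trivial 2-component centralize $K_2$, so they act trivially on $V_4$. So $S_3$ is a quotient of $G_2$. As $\ker(G_2\to G(2))$ is pro-2, $3\mid|G(2)|$, against Lemma 6.2. $\square$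

## 9. The normalizer of a split Cartan at $5$: rational points on $X_0(50)/w_{25}$

**Proposition 9.1.** Case (M2) with $\ell=5$ is impossible.

*Proof.* By Lemma 6.2, $|G(2)|\le2$, so $E$ has a rational subgroup $C_2$ of order 2. From $G(5)\subset N_s(5)$ we get a Galois-stable pair $\{A,B\}$ of distinct subgroups of order 5. We list all rational points on the curve that parametrizes such data.

**Step 1: the curve $Y$.** To $(E,C_2,A,B)$ with $A\ne B$ of order 5 associate $E/A$ with the kernel of the cyclic 25-isogeny $E/A\to E\to E/B$ and the image of $C_2$. Conversely, from $E'$ with a cyclic subgroup $D$ of order 25 one recovers $E=E'/D[5]$, $A=E'[5]/D[5]$, $B=D/D[5]$. So the isomorphism classes of such $(E,C_2,A,B)$ over $\overline{\mathbb Q}$ are Galois-equivariantly the non-cuspidal points of $X_0(50)$. The involution $w_{25}$ (pass to the target of the 25-isogeny, with the dual isogeny) swaps $A$ and $B$. So the non-cuspidal $\overline{\mathbb Q}$-points of $Y:=X_0(50)/w_{25}$ are the isomorphism classes of $(E,C_2,\{A,B\})$, and our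 $E$ gives a non-cuspidal point of $Y(\mathbb Q)$.

**Step 2: $Y$ has genus 1.** We count the fixed points of $w_{25}$. A non-cuspidal one is a class $(E,C_2,A,B)$ having an automorphism $\alpha$ of $E$ that swaps $A,B$ and preserves $C_2$. If the order of $\alpha$ divides 6, then $\alpha=\pm\beta$ with $\beta$ of odd order, and neither $-1$ nor $\beta$ swaps $A$ and $B$. So $j(E)=1728$ and $\alpha=\pm i$. On the six lines of $E[5]$, $i$ has two eigenlines (as $x^2+1=(x-2)(x+2)$ mod 5) and permutes the other four in two pairs. So $B=iA$ with $A$ one of these four, and since $i(A,iA)=(iA,A)$, there are 2 classes of $(A,B)$ modulo $\mathrm{Aut}(E)$. On $E[2]$, $i$ is a nontrivial unipotent, so $iC_2=C_2$ if and only if $C_2=\ker(1+i)$. So there are exactly 2 such points.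

There are no fixed cusps. It suffices to see this on the curve of triples $(E,A,B)$, onto which $X_0(50)$ maps compatibly with the swap. This curve is the compactification of $\mathrm{SL}_2(\mathbb Z)\backslash(\mathbb H\times\Omega)$, with $\mathbb H$ the upper half-plane and $\Omega$ the set of ordered pairs of distinct points of $\mathbb P^1(\mathbb F_5)$, on which $\mathrm{SL}_2(\mathbb Z)$ is transitive. Its cusps are the orbits on $\Omega$ of $\pm\left\langle\begin{pmatrix}1&1\\0&1\end{pmatrix}\right\rangle$, acting by $x\mapsto x+1$. These orbits are the pairs $(\infty,*)$; the pairs $(*,\infty)$; and, for each $\delta\in\mathbb F_5^*$, the pairs $(x,y)$ of finite points with $y-x=\delta$. The swap exchanges the first two and sends $\delta$ to $-\delta\ne\delta$.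

By Riemann–Hurwitz and (F7), $2\cdot2-2=2(2g_Y-2)+2$, so $g_Y=1$.

**Step 3: $Y(\mathbb Q)$ has at most five points.** The cusps $\infty,0$ of $X_0(50)$ and their images under $w_{25}$, which is defined over $\mathbb Q$, are rational. Write $w_{25}$ as $\begin{pmatrix}25x&y\\50z&25w\end{pmatrix}$ with $25xw-2yz=1$. Then $w_{25}\infty=x/(2z)$ and $w_{25}0=y/(25w)$, in lowest terms, with $x,w$ odd and $5\nmid z$. So $\infty,0,w_{25}\infty,w_{25}0$ have denominators with gcd with 50 equal to $50,1,2,25$. This gcd is $\Gamma_0(50)$-invariant, so the four cusps are distinct and give two rational points of $Y$.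

So $Y$ is an elliptic curve over $\mathbb Q$, an isogeny factor of $J_0(50)$. By (F7) there are no cusp forms of weight 2 and level a proper divisor of 50, so $Y$ is isogenous to the abelian variety $A_h$ of a newform $h$ of level 50, and has conductor 50. By (F6), $Y(\mathbb Q)$ is finite. So it injects into $Y(\mathbb F_3)$ (good reduction at $3>2$), which has $4-a_3\in\{3,5\}$ points.

**Step 4: five known points.** Five different rational points of $Y$ are:

- the two cusps of Step 3;
- $E:y^2=x^3-x$ with $i(x,y)=(-x,iy)$, $\{A,B\}=\{E[2+i],E[2-i]\}$ (defined over $\mathbb Q(i)$ and interchanged by complex conjugation), with $C_2=\langle(0,0)\rangle=\ker(1+i)$, respectively $C_2=\langle(1,0)\rangle$; these two points are distinct, since $\ker(1+i)$ is $\mathrm{Aut}(E)$-stable;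
- $E:y^2=x^3-11x+14$, with $j(E)=1728\cdot\frac{4(-11)^3}{4(-11)^3+27\cdot14^2}=1728\cdot\frac{5324}{32}=287496$, so with CM by $\mathbb Z[2i]$; here $C_2=\langle(2,0)\rangle$ and $\{A,B\}=\{E[1+2i],E[1-2i]\}$, two subgroups of order 5 that meet trivially (a common point is killed by $2$ and by $5$) and are interchanged by complex conjugation.

So these are all the rational points of $Y$, and the non-cuspidal ones have CM. But $E$ is non-CM, a contradiction. $\square$

## 10. The normalizer of a split Cartan at $7$: points of $X_0(21)$ over $\mathbb Q(\sqrt{-3})$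

**Proposition 10.1.** Case (M2) with $\ell=7$ is impossible.

*Proof.* By Lemma 7.1, $E$ has a rational subgroup $C$ of order 3. Put $K=\mathbb Q(\sqrt{-3})$.

**Step 1: the two lines of $C_s$ are defined over $K$.** Let $s:G\to\{\pm1\}$ be the character with kernel $f^{-1}(C_s)$. It is nontrivial, since $G(7)$ is not in a Borel. $f(\tau)$ has projective order $6>2$, so it lies in $C_s$, and with respect to the lines of $C_s$, $f(\tau'')=f(\tau)^4$ is $\mathrm{diag}(\zeta,1)$ or $\mathrm{diag}(1,\zeta)$ with $\zeta$ of order 3. So, for $x\in G$, $f(x)$ commutes with $f(\tau'')$ if and only if $s(x)=1$. If $x_3$ is central in $G_3$, then $x$ centralizes $\tau''\in K_3$, so $s(x)=1$. In particular $s$ factors through $G_3$.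

Since $G(3)$ is in a Borel, the preimage $\mathcal P$ in $G_3$ of the unipotent elements of $G(3)$ is a normal pro-3 subgroup with quotient embedding in $\{\pm1\}^2$. By Schur–Zassenhaus $G_3=\mathcal P\rtimes D$, and $s(\mathcal P)=1$. If $1\ne d\in D$ has $\det d=1$, then the involution $d$ is $-I$, which is central, so $s(d)=1$. For $x=pd$ with $p\in\mathcal P$, $d\in D$, we have $\det x\equiv\det d=\pm1\bmod3$. So $s(x)=1$ whenever $\det x_3\equiv1\bmod3$. Being nontrivial, $s$ is the quadratic character of $K$.

Thus the two lines $A\ne B$ of $C_s$ are $K$-rational subgroups of order 7, interchanged by every $\sigma\in G_{\mathbb Q}\setminus G_K$, and $(E,C,A)$ gives a point $x\in X_0(21)(K)$.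

**Step 2: $X_0(21)(K)$ has at most 16 points.** $J:=X_0(21)$ has conductor 21, so multiplicative reduction at 3 and 7. $K$ is ramified only at 3, and the twisting character is tame there. So the twist $J^{(-3)}$ of $J$ by $K$ has conductor $3^2\cdot7=63$, and
$$\mathrm{rank}\,J(K)=\mathrm{rank}\,J(\mathbb Q)+\mathrm{rank}\,J^{(-3)}(\mathbb Q)=0$$
by (F6). The prime 13 splits in $K$ and $J$ has good reduction at 13, so the finite group $J(K)$ embeds in $J(\mathbb F_{13})$, of order at most $14+2\sqrt{13}<22$. Since $8=|J(\mathbb Q)|$ divides $|J(K)|$, $|J(K)|\le16$.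

**Step 3: eight non-rational points with CM.** Let $\mathcal O$ be the order of discriminant $-3$, $-12$ or $-27$ (class number 1) and $E'/\mathbb Q$ a curve with CM by $\mathcal O$. Its endomorphisms are defined over $K$, and $\sigma\in G_{\mathbb Q}\setminus G_K$ sends $[a]$ to $[\bar a]$. As $7=\mathfrak p\bar{\mathfrak p}$ in $\mathcal O$, there are two $K$-rational subgroups $E'[\mathfrak p]\ne E'[\bar{\mathfrak p}]$ of order 7, interchanged by $\sigma$ and each $\mathrm{Aut}(E')$-stable. So a $K$-rational point $(E',C_3,E'[\mathfrak p])$ or $(E',C_3,E'[\bar{\mathfrak p}])$ of $X_0(21)$ is never $\mathbb Q$-rational: its conjugate involves the other subgroup of order 7. We take: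

- Discriminant $-3$: $C_3=\ker\sqrt{-3}$, which is $\mathrm{Aut}$-stable and rational. Moreover, an automorphism $\omega$ of order 3 acts on $E'[3]\cong\mathcal O/3$ as a nontrivial unipotent with fixed line $\ker\sqrt{-3}$ (note that $\sqrt{-3}$ is a unit times $\omega-1$). So $\omega$ permutes the other three subgroups of order 3 transitively, while preserving $E'[\mathfrak p]$ and $E'[\bar{\mathfrak p}]$. For each subgroup of order 7 these three give one point of $X_0(21)$, which is $K$-rational because $G_K$ permutes the three. In total 4 different points.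
- Discriminant $-12$: $C_3=\ker\sqrt{-3}$. This gives 2 points.
- Discriminant $-27$: $C_3=E'[\mathfrak a]$, where $\mathfrak a=3\mathcal O_K$ is the conductor ideal of $\mathcal O=\mathbb Z+3\mathcal O_K$. It is Galois-stable as $\bar{\mathfrak a}=\mathfrak a$. Over $\mathbb C$, $E'=\mathbb C/\mathcal O$ and $E'[\mathfrak a]=\{z:3z\mathcal O_K\subset\mathcal O\}/\mathcal O$. As $3\mathcal O_K$ is the largest $\mathcal O_K$-ideal in $\mathcal O$, $3z\mathcal O_K\subset\mathcal O$ if and only if $3z\in3\mathcal O_K$. So $E'[\mathfrak a]=\mathcal O_K/\mathcal O$, of order 3. This gives 2 points.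

The three $j$-invariants are different, since the endomorphism rings are; so these are 8 points. With the 8 rational points they exhaust $X_0(21)(K)$. Hence every non-cuspidal point of $X_0(21)(K)\setminus X_0(21)(\mathbb Q)$ is CM.

**Step 4: contradiction.** Since $E$ is non-CM, $x$ is rational, so for $\sigma\in G_{\mathbb Q}\setminus G_K$, $x=x^\sigma=(E,C,B)$. As $\mathrm{Aut}(E)=\{\pm1\}$, $A=B$, a contradiction. $\square$

With Corollary 8.2 and Propositions 8.3, 9.1 and 10.1, potentially multiplicative reduction at $\ell$ is impossible.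

## 11. Potentially good reduction at $5$: moving $-I$ into the 2-adic factor

By Proposition 5.1, what remains is: $\ell=5$, $e=4$, $\tau^2=-I\in G$, $\det\tau_q=1$, the target $G(5)$ of $f$ is an abelian 2-group, and
$$f(-I)\ne1.\tag{11.1}$$
So $f$ kills commutators and all elements of odd or pro-odd order. By Lemma 3.1, $G(q)$ is not in a Borel for any $q\mid m$.

No unipotent element is available now. The plan is to attack (11.1). The commutator $[c,\tau]$ is killed by $f$. If it were $-I$ in all components, we would have $f(-I)=1$ at once. We show that $-[c,\tau]$ can be changed, by elements killed by $f$, into an element concentrated at the prime 2, and that $G_2$ is so large that $f$ kills this element too. To control the images $G(q)$ we need one more explicit element of $G$, a Frobenius.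

### 11.1. A Frobenius element

Let $L=\mathbb Q_5(5^{1/4})$. The kernel of $I$ on $T_qE$ is an open subgroup of index 4 containing $P$. As $I/P$ is procyclic there is only one such subgroup, namely $I_L$. So $E$ has good reduction over $L$ (Néron–Ogg–Shafarevich), with reduction $\tilde E/\mathbb F_5$. Let $\sigma\in G_L$ be a lift of the arithmetic Frobenius. It acts on $T_qE=T_q\tilde E$ as the Frobenius endomorphism $\pi$ of $\tilde E$, and $t$ acts as an automorphism $\iota$ of $\tilde E_{\overline{\mathbb F}_5}$ of order 4, by (F5). Since $\sigma t\sigma^{-1}\equiv t^5\bmod P$, in $G$ the image of $\sigma$ conjugates $\tau$ to $\tau^5=\tau$; so $\pi$ commutes with $\iota$. The centralizer of $\iota$ in $\mathrm{End}(\tilde E_{\overline{\mathbb F}_5})\otimes\mathbb Q$ (an imaginary quadratic field or a quaternion algebra) is $\mathbb Q(\iota)\cong\mathbb Q(i)$, and $\pi$ is integral of norm $\deg\pi=5$. So $\pi=\alpha+\beta\iota$ with $\alpha,\beta\in\mathbb Z$, $\alpha^2+\beta^2=5$. Multiplication by a power of $\iota$ turns it into $1\pm2\iota$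 (for example $(2+\iota)\iota^3=1-2\iota$). Hence there is $\varphi\in G$, the image of $\sigma$ times a power of $\tau$, with
$$\varphi_q=1+2\delta\tau_q\quad\text{for all }q\mid m,\qquad\delta\in\{\pm1\}\text{ fixed}.\tag{11.2}$$

### 11.2. $G_2=\mathrm{GL}_2(\mathbb Z_2)$

**Step 1: modulo 2.** $G(2)$ is not in a Borel, so it has an element of order 3. Also $\tau_2\not\equiv1\bmod2$: if $\tau_2=1+2X$, then $4(X+X^2)=\tau_2^2-1=-2$, impossible. As $\tau_2^2=-I\equiv1\bmod2$, $\tau_2$ is a transposition mod 2, and $G(2)=\mathrm{GL}_2(\mathbb F_2)\cong S_3$. Since $\tau$ comes from inertia at 5, the unique quadratic subfield $\mathbb Q(\sqrt\Delta)$ of $\mathbb Q(E[2])$ is ramified at 5.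

**Step 2: modulo 4.** Let $W_i=\{Y\bmod2:1+2^iY\in G_2\}$, $i\ge1$, an additive $G(2)$-stable subgroup of $M_2(\mathbb F_2)$. The elements $\varphi_2$ and $-I$ give $\bar\tau_2,I\in W_1$. The transposition $\bar\tau_2$ is $I+N$ with $N\ne0$ nilpotent, so $N\in W_1$, and by conjugation $W_1$ contains all nilpotents. So $W_1\supset\mathfrak{sl}_2(\mathbb F_2)$. As $\mathbb Q(i)$ is unramified at 5, $\mathbb Q(i)\not\subset\mathbb Q(E[2])$; so there is $1+2Y\in G_2$ with determinant $\equiv1+2\,\mathrm{tr}\,Y\equiv3\bmod4$, and $W_1$ contains an element of trace 1. So $W_1=M_2(\mathbb F_2)$, and $G_2$ maps onto $\mathrm{GL}_2(\mathbb Z/4)$.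

**Step 3: modulo 8.** Squaring $1+2Y\in G_2$ with $Y\equiv N$ nilpotent mod 2 gives $1+4(Y+Y^2)$ with $Y+Y^2\equiv N$; so $W_2\supset\mathfrak{sl}_2(\mathbb F_2)$. For the trace we use quadratic fields. $\mathrm{SL}_2(\mathbb Z/4)$ is generated by conjugates of $\begin{pmatrix}1&1\\0&1\end{pmatrix}$ and its inverse. So a quadratic character of $\mathrm{GL}_2(\mathbb Z/4)$ is determined by its value on $\begin{pmatrix}1&1\\0&1\end{pmatrix}$ together with a character of $\det$, and there are at most 4 of them, the trivial one included. So the quadratic subfields of $\mathbb Q(E[4])$ are exactly $\mathbb Q(i),\mathbb Q(\sqrt\Delta),\mathbb Q(\sqrt{-\Delta})$, the last two ramified at 5. So $\mathbb Q(\sqrt2)\not\subset\mathbb Q(E[4])$, and there is an element of $G_{\mathbb Q}$ trivial on $E[4]$ that moves $\sqrt2$ and fixes $i$. It gives $1+4Y\in G_2$ with determinant $\equiv5\bmod8$, that is, $\mathrm{tr}\,Y$ odd. So $W_2=M_2(\mathbb F_2)$.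

**Step 4: all levels.** For $i\ge2$, $(1+2^iY)^2=1+2^{i+1}(Y+2^{i-1}Y^2)$ gives $W_{i+1}\supset W_i$. So $W_i=M_2(\mathbb F_2)$ for all $i\ge1$, that is, $\Gamma(2^i)=(G_2\cap\Gamma(2^i))\Gamma(2^{i+1})$. As in Lemma 6.1, $\Gamma(2)\subset G_2$, and with Step 1, $G_2=\mathrm{GL}_2(\mathbb Z_2)$.

### 11.3. The odd primes $q\mid m$: full or small

**The prime $3$.** Mod 3, $\varphi=1-\delta\tau$ and $\varphi^2=1-2\delta\tau+\tau^2=-2\delta\tau=\delta\tau$. So $\varphi$ has order 8 and $C_8:=\mathbb F_3[\tau]^*=\langle\varphi\rangle\subset G(3)$ is a nonsplit Cartan ($\mathbb F_3[\tau]\cong\mathbb F_9$). $c\notin C_8$, since the only involution there is $-1$. If $3\mid|G(3)|$, then $G(3)=\mathrm{GL}_2(\mathbb F_3)$ by (F2), as $G(3)$ is not in a Borel and $\det$ is onto. Otherwise the order of $G(3)$ divides 16 and $C_8\subsetneq G(3)$, so $G(3)$ has order 16 and is the normalizer of $C_8$.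

**The primes $q\ge7$ with $G(q)\not\supset\mathrm{SL}_2(\mathbb F_q)$.** From $\tau_q^2=-1$, $\det\tau_q=1$ and Cayley–Hamilton, $\tau_q$ has characteristic polynomial $x^2+1$. So the eigenvalues of $\varphi$ mod $q$ are $1\pm2i$, distinct and nonzero, with ratio $r$, $r+r^{-1}=-6/5$. If $r$ had order $1,2,3,4$, then $r+r^{-1}=2,-2,-1,0$, so $16,4,1,6\equiv0\bmod q$ respectively, impossible. So $\varphi$ has projective order greater than 4 and the projective image is not $S_4$. By (F2), $G(q)\subset N(C)$ for a Cartan $C$. As $\mathrm{tr}\,\varphi=2\ne0$, while elements of $N(C)\setminus C$ have trace 0, $\varphi\in C$. It is nonscalar, and $\tau$ commutes with it, so $\tau\in C$. If $C$ is split, then $\tau^2=-1$ forces $q\equiv1\bmod4$, so $q\ge13$, contradicting (F4). So $C=C_{ns}\cong\mathbb F_{q^2}^*$. If $q\equiv1\bmod4$, then $\tau$, of order 4 in the cyclic group $\mathbb F_{q^2}^*$, would lie in $\mathbb F_q^*$: a scalar with square $-1$, of determinant $-1\ne1$. So $q\equiv3\bmod4$.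

**Definition.** An odd $q\mid m$ is *full* if $G(q)\supset\mathrm{SL}_2(\mathbb F_q)$, and *small* otherwise.

For small $q$ (including $q=3$, where $C_3=C_8$): $G(q)\subset N(C_q)$ with $C_q$ nonsplit, $q\equiv3\bmod4$, and $\tau_q,\varphi_q\in C_q$ mod $q$. Moreover $c_q\notin C_q$, because it is nonscalar with eigenvalues $1,-1\in\mathbb F_q$. So $c_q\tau_qc_q^{-1}=\tau_q^q=\tau_q^{-1}$, and
$$[c,\tau]_q=\tau_q^{-2}=-I\quad\text{in }G(q)\text{ for small }q.\tag{11.3}$$

### 11.4. Which parts of the full factors lie in $\ker f$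

The kernel of the projection of $G$ to $\mathrm{GL}_2(\mathbb Z_2)\times\prod_{q\mid m,\,q\text{ odd}}G(q)$ is pro-odd, so $f$ factors through the image $\bar G$; we write $f$ also for the map on $\bar G$. For $q\mid m$ let $\bar G^{(q)}$ be the projection of $\bar G$ omitting the $q$-component and $L_q=\ker(\bar G\to\bar G^{(q)})$, identified with a closed normal subgroup of $G(q)$ ($q$ odd) or of $G_2$ ($q=2$). A homomorphism on $\bar G$ killing $L_q$ factors through $\bar G^{(q)}$.

**Lemma 11.1.** For full $q\ge7$, $\mathrm{SL}_2(\mathbb F_q)\subset L_q$, and this subgroup is killed by $f$ and by every homomorphism to a solvable group.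

*Proof.* $\bar G\to G(q)/L_q$ kills $L_q$, so $G(q)/L_q$ is a quotient of $\bar G^{(q)}$. By Lemma 4.1, this has no composition factor $\mathrm{PSL}_2(\mathbb F_q)$. So $L_q$ is not scalar, and it contains $\mathrm{SL}_2(\mathbb F_q)$ by Lemma 3.2. The rest holds because $\mathrm{SL}_2(\mathbb F_q)$ is perfect. $\square$

**Lemma 11.2.** Let $3$ be full and let $Q_8\triangleleft\mathrm{GL}_2(\mathbb F_3)$ be the quaternion subgroup. Then $\tau_3\bmod3\in Q_8$, $Q_8\subset L_3$ and $f(Q_8)=1$.

*Proof.* $Q_8$ contains all elements of order 4 of $\mathrm{SL}_2(\mathbb F_3)$, so $\tau_3\in Q_8$ mod 3. The normal subgroups of $\mathrm{GL}_2(\mathbb F_3)$ are $1,\{\pm1\},Q_8,\mathrm{SL}_2(\mathbb F_3),\mathrm{GL}_2(\mathbb F_3)$.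

**Step 1: reduce a bad case to a surjection $\Theta$.** Suppose $L_3\subset\{\pm1\}$. Then $\bar G\to G(3)\to\mathrm{PGL}_2(\mathbb F_3)=S_4$ factors through $\bar G^{(3)}$ and, $S_4$ being solvable, through $H=\bar G^{(3)}/\prod_{q\ge7\text{ full}}\mathrm{SL}_2(\mathbb F_q)$, by Lemma 11.1. Let $\Theta:H\to S_4$ be the resulting surjection. $H$ is a subgroup of
$$\mathrm{GL}_2(\mathbb Z_2)\times\prod_{q\ge7\text{ small}}G(q)\times\prod_{q\ge7\text{ full}}G(q)/\mathrm{SL}_2(\mathbb F_q),$$
the last factors being abelian.

**Step 2: $\Theta$ stays onto on the Cartan part.** Let $A\subset H$ be the normal subgroup of elements whose components at all small $q\ge7$ lie in $C_q$. $H/A$ is an elementary abelian 2-group, and the images of $\tau,\varphi$ lie in $A$. So $\Theta(A)$ is normal in $S_4$ with quotient an elementary abelian 2-group, that is, $\Theta(A)\supset A_4$. And $\Theta(\varphi)$ has order 4, since $\varphi_3$ mod 3 has order 8 and $\varphi_3^4=-1$ while $\varphi_3^2=\delta\tau_3$ is nonscalar. So $\Theta(A)=S_4$.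

**Step 3: contradiction at the prime 2.** Elements of $A$ with trivial 2-component are central in $A$, because the other components of $A$ lie in abelian groups; so they have trivial image in $S_4$, which has trivial center. Thus $\Theta|_A$ factors through the projection $A_2\subset\mathrm{GL}_2(\mathbb Z_2)$ of $A$. The composite $A_2\to S_4\to S_3$ kills the normal pro-2 subgroup $A_2\cap\Gamma(2)$, since its image is a normal 2-subgroup of $S_3$. Being onto, it is therefore reduction mod 2 followed by an isomorphism $\mathrm{GL}_2(\mathbb F_2)\cong S_3$. But $\tau_2\not\equiv1\bmod2$, while $\Theta(\tau)\in V_4$ (as $\tau_3\in Q_8$) is trivial in $S_3$, a contradiction. So $L_3\supset Q_8$.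

**Step 4: $f(Q_8)=1$.** First, $Q_8=[\mathrm{SL}_2(\mathbb F_3),Q_8]$: an element of order 3 acts on $Q_8/\{\pm1\}\cong\mathbb F_2^2$ without nonzero fixed points, so the right side maps onto $Q_8/\{\pm1\}$, and $\{\pm1\}$ is the Frattini subgroup of $Q_8$. For $x\in Q_8\subset L_3$ and $y\in\bar G$ with $y_3\in\mathrm{SL}_2(\mathbb F_3)$, $[y,x]\in L_3$ has 3-component $[y_3,x]$. So $Q_8$ is generated by commutators of elements of $\bar G$, and $f(Q_8)=1$. $\square$

### 11.5. The element $v=-[c_2,\tau_2]$

**Step 1: concentrate at 2.** Let $\delta_0=[c,\tau]\in\bar G$; $f(\delta_0)=1$. The element $-\delta_0\in\bar G$ has component in $\mathrm{SL}_2(\mathbb F_q)$ at full $q\ge7$; in $Q_8$ at 3, if 3 is full (as $\tau_3\in Q_8$, which is normal and contains $-1$); and $1$ at small $q$, by (11.3). Dividing by elements of the subgroups in Lemmas 11.1 and 11.2, which lie in $\bar G$ and are killed by $f$, we get, with $v:=-[c_2,\tau_2]$,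
$$(v;1,\dots,1)\in\bar G,\qquad f((v;1,\dots,1))=f(-I)\ne1.\tag{11.4}$$

**Step 2: $v$ lies in the group generated by elements of order 3.** Let $O$ be the closed subgroup of $\mathrm{GL}_2(\mathbb Z_2)$ generated by all elements of order 3. These have determinant 1, since $\mathbb Z_2^*$ has no element of order 3; so $O\subset\mathrm{SL}_2(\mathbb Z_2)$, and $O$ is normal in $\mathrm{GL}_2(\mathbb Z_2)$. We claim $v\in O$.

$\mathrm{SL}_2(\mathbb Z)$ is dense in $\mathrm{SL}_2(\mathbb Z_2)$ and generated by $S=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ and $R=\begin{pmatrix}0&-1\\1&1\end{pmatrix}$. Since $R^3=-I=S^2$, we have $R=S^2R^{-2}$, and $R^2$ has order 3. So the image of $\mathrm{SL}_2(\mathbb Z)$ in $\mathrm{SL}_2(\mathbb Z_2)/O$ is the finite cyclic group generated by $S$; being dense, it is everything. Conjugation by $\mathrm{diag}(1,-1)$ sends $S$ to $-S=S^{-1}$, and $\mathrm{SL}_2(\mathbb Z_2)$ acts trivially on this abelian quotient. So $c_2$, of determinant $-1$, acts on it by inversion. Thus mod $O$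
$$[c_2,\tau_2]=(c_2\tau_2c_2^{-1})\tau_2^{-1}\equiv\tau_2^{-2}=-I,$$
so $v\in O$.

**Step 3: $L_2$ contains an element of order 3 mod 2?** $L_2$ is a closed normal subgroup of $G_2=\mathrm{GL}_2(\mathbb Z_2)$. Suppose it contains an element that has order 3 mod 2. Then $\mathrm{GL}_2(\mathbb Z_2)/L_2$ is a pro-2 group, an extension of a group of order at most 2 by a quotient of $\Gamma(2)$. So $L_2$ contains all elements of order 3, and $O\subset L_2$. Since $f$ kills elements of order 3, $f(O)=1$, contradicting (11.4) as $v\in O$.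

**Step 4: the other case.** Otherwise $L_2$ mod 2 is a normal subgroup of $\mathrm{GL}_2(\mathbb F_2)\cong S_3$ without elements of order 3, so it is trivial. Then $\bar G\to\mathrm{GL}_2(\mathbb F_2)=S_3$ kills $L_2$ and gives a surjection $\Theta:\bar G^{(2)}\to S_3$ with $\Theta(\tau)$ a transposition. $\Theta$ kills $\mathrm{SL}_2(\mathbb F_q)$ for full $q\ge7$ (Lemma 11.1), and $Q_8$ if 3 is full, since $\Theta(Q_8)$ is a normal 2-subgroup of $S_3$. So $\Theta$ factors through a group $H$ with components in $N(C_q)$ (small $q$), in abelian groups (full $q\ge7$), and in $\mathrm{GL}_2(\mathbb F_3)/Q_8$ if 3 is full. Let $A\subset H$ consist of the elements with components in $C_q$ for all small $q$. $H/A$ is a 2-group, so $\Theta(A)$ is a normal subgroup of $S_3$ of 2-power index, and contains the subgroup $\mathcal A_3$ of order 3. But the image of $\tau$ lies in $A$ and is central in $A$: its components lie in the abelian groups $C_q$, in abelian groups, and are trivial in $\mathrm{GL}_2(\mathbb F_3)/Q_8$ by Lemma 11.2. So $\Theta(\tau)$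 centralizes $\mathcal A_3$, which a transposition does not. This is a contradiction.

So potentially good reduction at $\ell$ is impossible as well. Together with Proposition 1.1 for $\ell\mid j$ this proves Theorem A, and by Section 2 Theorems B and C: for every non-CM $E/\mathbb Q$ and every $j\ge1$, if $\mathcal C_{E,j}=0$, then $\mathbb Q(E[j])=\mathbb Q(E[jp])$ for some $p\in\{2,3\}$. $\blacksquare$
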